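\title{Packing measure and little Lipschitz maps onto cubes}

\begin{abstract}
A map $f$ between metric spaces is little Lipschitz if at every point $x$ the ratio $\operatorname{diam} f(B(x,r))/r$ stays bounded along some sequence of radii tending to zero. Mal\'y and Zindulka showed that an analytic metric space of packing dimension greater than $n$ maps onto the cube $[0,1]^n$ by such a map, and that a space that maps onto $[0,1]^n$ in this way has positive $n$-dimensional packing measure $\mathcal P^n$. They asked whether some compact space with $\mathcal P^n(X)>0$ fails to map onto $[0,1]^n$. We show that there is no such space: an analytic metric space $X$ maps onto $[0,1]^n$ by a little Lipschitz map if and only if $\mathcal P^n(X)>0$. We also characterize in similar terms the failure of $\sigma$-finiteness of $\mathcal P^n$, and the positivity of $\mathcal P^s$ for real $s>0$.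
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,d)$ be a metric space and let $B(x,r)$ be the open ball of radius $r$ about $x$. For a map $f:X\to Y$ into another metric space, a point $x\in X$ and an exponent $s>0$, put
\[
\operatorname{lip}_s f(x)=\liminf_{r\to0}\frac{\operatorname{diam}f(B(x,r))}{r^{s}},\qquad \operatorname{lip}f(x)=\operatorname{lip}_1f(x).
\]
The map $f$ is \emph{little Lipschitz} if $\operatorname{lip}f(x)<\infty$ for every $x\in X$. An $L$-Lipschitz map has $\operatorname{lip}f\le 2L$. A little Lipschitz map is continuous, because $r\mapsto\operatorname{diam}f(B(x,r))$ is nondecreasing and tends to $0$ along a sequence. The condition is much weaker than the Lipschitz condition: it asks for a Lipschitz estimate only along one sequence of scales, which may depend on the point, and it says nothing about the scales in between.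

How large must $X$ be in order to map onto the cube $[0,1]^n$ by such a map? Since the map may use the most favorable scales at each point, the size of $X$ should also be measured at its most favorable scales, and packing measure does this. For $E\subseteq X$ and $\delta>0$, a \emph{$\delta$-fine packing} of $E$ is a countable disjoint family of balls $B(x_i,r_i)$ with $x_i\in E$ and $0<r_i\le\delta$. For $s>0$ let $\mathcal P^s_\delta(E)$ be the supremum of $\sum_ir_i^s$ over all $\delta$-fine packings of $E$. This quantity decreases as $\delta$ decreases, and we put
\[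
\mathcal P^s_0(E)=\lim_{\delta\to0}\mathcal P^s_\delta(E),\qquad
\mathcal P^s(E)=\inf\Big\{\sum_{k=1}^\infty\mathcal P^s_0(E_k):\ E\subseteq\bigcup_{k=1}^\infty E_k\Big\}.
\]
We call $\mathcal P^s_0$ the \emph{premeasure} and $\mathcal P^s$ the \emph{$s$-dimensional packing measure}. The second step is needed because $\mathcal P^s_0$ is not countably subadditive: in $\mathbb R$ every point has $\mathcal P^1_0=0$, while the $k$ balls of radius $1/(2k)$ about the points $(2i-1)/(2k)$, $1\le i\le k$, show that $\mathcal P^1_0(\mathbb Q\cap[0,1])\ge\frac12$. We say that $\mathcal P^s$ is \emph{$\sigma$-finite on $E$} if $E$ is a countable union of sets of finite $\mathcal P^s$-measure. The \emph{packing dimension} of $X$ is $\dim_PX=\inf\{s:\mathcal P^s(X)=0\}$.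

A metric space is \emph{analytic} if it is empty or a continuous image of the space $\omega^\omega$ of sequences of nonnegative integers; compact metric spaces are analytic. Let $n\ge1$ be an integer and $X$ an analytic metric space. Mal\'y and Zindulka \cite{MZ} proved:
\begin{itemize}
\item[(i)] if $\dim_PX>n$, then $X$ maps onto $[0,1]^n$ by a little Lipschitz map;
\item[(ii)] if $X$ maps onto $[0,1]^n$ by a little Lipschitz map, then $\mathcal P^n(X)>0$.
\end{itemize}
The two conditions leave a gap, the spaces with $\dim_PX=n$ and $\mathcal P^n(X)>0$, and the following question is posed in \cite{MZ}.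

\begin{quote}
\emph{Is there a positive integer $n$ and a compact metric space $X$ such that $\mathcal P^n(X)>0$ and $X$ does not map onto $[0,1]^n$ by a little Lipschitz map?}
\end{quote}

There is a reason to expect either answer. When $\dim_PX>n$, a construction has a spare power of the scale at its disposal and can afford to lose a growing factor at each stage; when $0<\mathcal P^n(X)<\infty$ nothing can be lost, and one may suspect that some space at the critical exponent resists. On the other hand, $\operatorname{lip}$ and $\mathcal P^n$ are both defined by the best scales, and one may hope that they match exactly. The second expectation is the correct one, and the answer to the question is no.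

\begin{theorem}\label{thm:main}
Let $n\ge1$ be an integer and let $X$ be an analytic, for instance compact, metric space. Then $X$ maps onto $[0,1]^n$ by a little Lipschitz map if and only if $\mathcal P^n(X)>0$. Moreover, if $\mathcal P^n(X)>0$, then there are a little Lipschitz map $F:X\to[0,1]^n$, a compact set $K\subseteq X$ and a constant $L'<\infty$ such that $F(K)=[0,1]^n$ and $\operatorname{lip}F\le L'$ on $K$.
\end{theorem}

The proof gives two further characterizations. A subset $K\subseteq X$ is regarded as a metric space in its own right; its balls are the sets $K\cap B(x,r)$, so for a map $g$ defined on $K$ we have $\operatorname{lip}_sg(x)=\liminf_{r\to0}r^{-s}\operatorname{diam}g(K\cap B(x,r))$.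

\begin{theorem}\label{thm:more}
Let $X$ be an analytic metric space, $n\ge1$ an integer and $s>0$ a real number.
\begin{itemize}
\item[(a)] $\mathcal P^n$ is not $\sigma$-finite on $X$ if and only if there are a compact set $K\subseteq X$ and a little Lipschitz map $F:X\to[0,1]^n$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F=0$ on $K$.
\item[(b)] $\mathcal P^s(X)>0$ if and only if there are a compact set $K\subseteq X$ and a continuous surjection $g:K\to[0,1]$ with $\operatorname{lip}_sg(x)<\infty$ for all $x\in K$.
\end{itemize}
\end{theorem}

\begin{remark}\label{rem:dim}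
If $\mathcal P^s(E)<\infty$ and $t>s$, then $\mathcal P^t(E)=0$: cover $E$ by sets $E_k$ with $\mathcal P^s_0(E_k)<\infty$ and use $\mathcal P^t_\delta\le\delta^{t-s}\mathcal P^s_\delta$ to get $\mathcal P^t_0(E_k)=0$. Hence $\dim_PX\le n$ whenever $\mathcal P^n$ is $\sigma$-finite on $X$, and Theorem~\ref{thm:more}(a) contains statement (i). Statement (ii) is one half of Theorem~\ref{thm:main}; its short proof is included below.
\end{remark}

The heart of the paper is the construction of the function $g$ in Theorem~\ref{thm:more}(b). One cuts a compact set $K$ into finer and finer clopen cells, gives the cells weights, and lets $g$ send each cell into an interval whose length is its weight. Then $\operatorname{lip}_sg(x)$ is finite as soon as $x$ has infinitely many cells that contain a whole ball $K\cap B(x,r)$ and have weight at most a constant times $r^s$. The difficulty is the points near the boundaries of cells. They are handled by two thresholds: a summable one, which every point of $K$ respects at every level and which makes the cells clopen, and a fixed one, which every point respects at infinitely many levels and which yields the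 estimate. Section~\ref{sec:models} shows this on two examples. Section~\ref{sec:reduction} passes from $g$ to a map of $X$ onto the cube and deduces the theorems, and Sections~\ref{sec:dichotomy} and~\ref{sec:finite} construct $g$.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Conventions}
Balls are open, a ball comes with its center and radius, and packings of a subset $E\subseteq X$ always consist of balls of $X$. Since $B(x,r)\subseteq\bar B(x,r)\subseteq B(x,2r)$, passing to closed balls changes $\operatorname{lip}f(x)$ at most by a factor $2$. If closed balls are disjoint, so are the open ones, and if the open balls $B(x_i,r_i)$ are disjoint, so are the closed balls of radii $r_i/2$; hence $\mathcal P^s_0$ and $\mathcal P^s$ change at most by a factor $2^s$. None of the statements above depends on this choice, nor on a normalizing constant in $\mathcal P^s$. By $\mathcal L^n$ we denote Lebesgue outer measure on $\mathbb R^n$, and $\omega_n$ is the volume of the unit ball.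

\subsection*{Packing measure as a Borel measure}
The set functions $\mathcal P^s_\delta$, $\mathcal P^s_0$ and $\mathcal P^s$ are monotone, and $\mathcal P^s\le\mathcal P^s_0\le\mathcal P^s_\delta$. Also $\mathcal P^s$ is countably subadditive: almost optimal covers of sets $E_1,E_2,\dots$, with errors $\varepsilon2^{-j}$, together cover $\bigcup_jE_j$. So $\mathcal P^s$ is an outer measure. It is a \emph{metric} outer measure, that is, additive on sets $E,F$ at positive distance. Indeed, if $2\delta<\operatorname{dist}(E,F)$, then a ball of radius at most $\delta$ centered in $E$ misses every such ball centered in $F$, so the $\delta$-fine packings of $E\cup F$ are exactly the unions of a packing of $E$ and a packing of $F$. Hence $\mathcal P^s_0(E\cup F)=\mathcal P^s_0(E)+\mathcal P^s_0(F)$. If $E\cup F\subseteq\bigcup_kE_k$, this gives $\mathcal P^s_0(E_k)\ge\mathcal P^s_0(E_k\cap E)+\mathcal P^s_0(E_k\cap F)$; summing over $k$ and taking the infimum over covers yields $\mathcal P^s(E\cup F)\ge\mathcal P^s(E)+\mathcal P^s(F)$.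

By Carath\'eodory's criterion, every Borel set $E$ is measurable for a metric outer measure: $\mathcal P^s(T)=\mathcal P^s(T\cap E)+\mathcal P^s(T\setminus E)$ for all $T\subseteq X$. Replacing $T$ by $T\cap A$ shows that $E$ is also measurable for the outer measure $T\mapsto\mathcal P^s(T\cap A)$. Therefore
\begin{equation}\label{eq:restriction}
E\mapsto\mathcal P^s(E\cap A)\ \text{ is a measure on the Borel sets of $X$, for every set }A\subseteq X.
\end{equation}

\subsection*{Analytic spaces}
The space $\omega^\omega$ consists of the sequences $z=(z_1,z_2,\dots)$ of nonnegative integers, with the product topology. For a finite sequence $\sigma$ let $N_\sigma$ be the set of all $z$ that begin with $\sigma$. The sets $N_\sigma$ are clopen, they are countably many, and they form a base. A closed subset of $\omega^\omega$ on which every coordinate takes only finitely many values is compact, being closed in a product of finite sets. We use the following textbook facts.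
\begin{itemize}
\item[(A1)] Every nonempty complete separable metric space, and every nonempty Borel subset of $\omega^\omega$, is a continuous image of $\omega^\omega$. In particular compact metric spaces are analytic.
\item[(A2)] Analytic spaces are separable, and a continuous image of a closed subset of $\omega^\omega$ is analytic.
\item[(A3)] If $A\subseteq X$ is analytic and $B\subseteq X$ is Borel, then $A\cap B$ is analytic: if $A=\varphi(\omega^\omega)$, then $A\cap B=\varphi(\varphi^{-1}(B))$, and (A1) applies to the Borel set $\varphi^{-1}(B)$.
\end{itemize}

\section{The measure of the image}\label{sec:image}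

We begin with the easy direction, which explains why packing measure appears. At each point the map chooses its own radii, and a covering lemma turns these radii into a packing. Recall the \emph{$5r$-covering lemma}: every family of balls with bounded radii in a metric space has a disjoint subfamily such that each ball of the family lies in $B(x,5r)$ for some ball $B(x,r)$ of the subfamily. In a separable space a disjoint family of open balls is countable, because each ball contains a point of a countable dense set.

\begin{lemma}\label{lem:image}
Let $X$ be separable, $E\subseteq X'\subseteq X$, $s,\lambda>0$, and let $f:X'\to\mathbb R^n$ satisfy $\operatorname{lip}_{s/n}f(x)<\lambda$ for all $x\in E$. Then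
\[
\mathcal L^n(f(E))\le\omega_n5^s\lambda^n\,\mathcal P^s(E).
\]
\end{lemma}

\begin{proof}
It suffices to prove $\mathcal L^n(f(E'))\le\omega_n5^s\lambda^n\mathcal P^s_0(E')$ for every $E'\subseteq E$; one then applies this to the sets $E_k\cap E$ for a cover $(E_k)$ of $E$, sums over $k$, and takes the infimum over covers. Let $\delta>0$. For $x\in E'$ choose $r_x\le5\delta$ with $\operatorname{diam}f(X'\cap B(x,r_x))<\lambda r_x^{s/n}$. The covering lemma, applied to the balls $B(x,r_x/5)$, gives countably many points $x_i\in E'$ such that, with $r_i=r_{x_i}$, the balls $B(x_i,r_i/5)$ are disjoint and the balls $B(x_i,r_i)$ cover $E'$. The set $f(X'\cap B(x_i,r_i))$ lies in the closed ball of radius $\lambda r_i^{s/n}$ about $f(x_i)$, and the balls $B(x_i,r_i/5)$ form a $\delta$-fine packing of $E'$. Hence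
\[
\mathcal L^n(f(E'))\le\sum_i\omega_n\lambda^nr_i^s=\omega_n\lambda^n5^s\sum_i(r_i/5)^s\le\omega_n\lambda^n5^s\,\mathcal P^s_\delta(E').
\]
Let $\delta\to0$.
\end{proof}

\section{Weighted partitions and two model cases}\label{sec:models}

All our functions onto $[0,1]$ come from the following lemma. It is the construction of a distribution function, with the order of the line replaced by a tree of cells.

\begin{lemma}\label{lem:tree}
Let $K\ne\emptyset$ be a compact metric space and let $\mathcal Q_0=\{K\},\mathcal Q_1,\mathcal Q_2,\dots$ be finite partitions of $K$ into nonempty clopen sets, each refining the previous one. Let each $Q\in\mathcal Q_k$ carry a weight $w(Q)\in[0,1]$ (a set that occurs at several levels has a weight at each of them). Assume that $w(K)=1$ at level $0$, that the weight of $Q\in\mathcal Q_k$ is the sum of the weights of its children $Q'\in\mathcal Q_{k+1}$, $Q'\subseteq Q$, and that $\max_{\mathcal Q_k}w\to0$. Then there is a continuous surjection $g:K\to[0,1]$ with $\operatorname{diam}g(Q)\le w(Q)$ for all $k$ and $Q\in\mathcal Q_k$.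

In particular, let $Q_k(x)$ be the element of $\mathcal Q_k$ that contains $x$. If $B(x,r_j)\subseteq Q_{k_j}(x)$ for some levels $k_j$ and radii $r_j\to0$, where the balls are those of $K$, then
\begin{equation}\label{eq:criterion}
\operatorname{lip}_sg(x)\le\liminf_{j\to\infty}\ r_j^{-s}\,w(Q_{k_j}(x)).
\end{equation}
\end{lemma}

\begin{proof}
Put $I_K=[0,1]$. Given a closed interval $I_Q$ of length $w(Q)$, divide it into consecutive closed intervals $I_{Q'}$ of lengths $w(Q')$, one for each child $Q'$ of $Q$, in any order; some may be points. For $x\in K$ the intervals $I_{Q_k(x)}$ decrease and their lengths tend to $0$; let $g(x)$ be their common point. Then $g(Q)\subseteq I_Q$, which gives the bound on the diameter and \eqref{eq:criterion}. The sets $Q_k(x)$ are neighborhoods of $x$ whose images have diameters tending to $0$, so $g$ is continuous. Given $t\in[0,1]$, choose inductively $Q_0\supseteq Q_1\supseteq\cdots$ with $Q_k\in\mathcal Q_k$ and $t\in I_{Q_k}$; this is possible because $I_Q$ is the union of the intervals of the children of $Q$. The nonempty compact sets $Q_k$ have a common point $x$, and $g(x)=t$.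
\end{proof}

The first example is a space in which the cells are given by the metric itself.

\begin{example}\label{ex:ultra}
Let $N_1,N_2,\dots\ge2$ be integers, $M_k=N_1\cdots N_k$, and $K=\prod_k\{0,\dots,N_k-1\}$ with $d(x,y)=1/M_k$, where $k$ is the first index at which $x$ and $y$ differ. This metric induces the product topology, so $K$ is compact. Let $\mathcal Q_k$ consist of the $M_k$ cylinders obtained by prescribing the first $k$ coordinates, each with weight $1/M_k$. A cylinder of level $k$ has diameter $1/M_{k+1}$, and
\[
B(x,r)=Q_k(x)\qquad\text{for }\ 1/M_{k+1}<r\le1/M_k .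
\]
With $r_k=1/M_k$, Lemma~\ref{lem:tree} gives a surjection $g:K\to[0,1]$ with $\operatorname{lip}g\le1$; in the natural order of the children, $g(x)=\sum_kx_k/M_k$. Lemma~\ref{lem:image} gives $\mathcal P^1(K)>0$. The uniform product measure gives each ball $B(x,r)$ as above the mass $1/M_k\ge r$, so every packing with radii at most $1/M_1$ has $\sum_ir_i\le1$. Thus $0<\mathcal P^1(K)\le1$: the space lies in the gap between (i) and (ii).

Now let the $N_k$ be unbounded. Since $g$ is onto, it maps every cylinder of level $k$ onto an interval of length $1/M_k$, so at radii just above $1/M_{k+1}$ the ratio $\operatorname{diam}g(B(x,r))/r$ is close to $N_{k+1}$; these are the bad scales that the lower limit ignores. No Lipschitz map sends $K$ onto $[0,1]$, because an $L$-Lipschitz image of $K$ is covered by $M_k$ intervals of length $L/M_{k+1}$, of total length $L/N_{k+1}$. So Theorem~\ref{thm:main} fails for Lipschitz maps.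
\end{example}

In Example~\ref{ex:ultra} a ball at a good scale is a cell. In a general space cells have boundaries, and a ball about a point near the boundary meets other cells, whose intervals may be far away in $[0,1]$. The difficulty and its solution are visible on the unit interval, if we agree to use nothing but Lemma~\ref{lem:tree} with an arbitrary order of the children.

\begin{example}\label{ex:interval}
Let $X=[0,1]$ and $s=1$. The cells of level $k$ are the intervals $[i8^{-k},(i+1)8^{-k})$, the last one closed. For $0<\theta\le\frac12$ let $W_k(\theta)$ be the relatively open set of points at distance less than $\theta8^{-k}$ from a multiple of $8^{-k}$. Then $\mathcal L^1(W_k(\theta))=2\theta$, and if $x\notin W_k(\theta)$, the ball $B(x,\theta8^{-k})$ lies in the level-$k$ cell of $x$. We look for a compact set $K$ of positive measure on which the cells are clopen, and we use the weights $w(Q)=\mathcal L^1(Q)/\mathcal L^1(K)\le8^{-k}/\mathcal L^1(K)$ for the nonempty traces $Q$ on $K$ of the cells of level $k$.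

\emph{A fixed threshold at every level removes too much.} Up to a finite set, $W_k(\frac18)$ is the set of points whose $(k+1)$-st octal digit is $0$ or $7$. The points outside $W_1(\frac18)\cup\dots\cup W_k(\frac18)$ have measure $(\frac34)^k$, so only a null set survives all levels.

\emph{A summable threshold gives too weak an estimate.} Let $\eta_k=2^{-k}/8$ and $K_1=X\setminus\bigcup_{k\ge1}W_k(\eta_k)$. This is a compact set of measure at least $1-2\sum_k\eta_k=\frac34$. On $K_1$ the cells are open, hence clopen. But \eqref{eq:criterion} with $r_k=\eta_k8^{-k}$ only offers the ratios $1/(\eta_k\mathcal L^1(K_1))\to\infty$. For an exponent $s'<1$ the loss is harmless: with cells of length $\ell_k=8^{-k^2}$ the ratios $\ell_k/(\eta_k\ell_k)^{s'}$ tend to $0$. At the critical exponent it is fatal.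

\emph{Both thresholds together succeed}, because $\operatorname{lip}$ is a lower limit. The set of points that lie in $W_k(\frac18)$ for all large $k$ is the increasing union of the sets $\bigcap_{k\ge m}W_k(\frac18)$, each of measure at most $\frac14$, so it has measure at most $\frac14$. Removing it from $K_1$ leaves a Borel set of measure at least $\frac12$; let $K$ be a compact subset of positive measure. The cells are clopen on $K$, and each $x\in K$ lies outside $W_k(\frac18)$ for infinitely many $k$. For these $k$ take $r=8^{-k}/8$ in \eqref{eq:criterion} to get $\operatorname{lip}g(x)\le8/\mathcal L^1(K)$.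
\end{example}

Section~\ref{sec:finite} carries out this argument in a general space, where the cells, their weights and the bound on the measure of $W_k(\theta)$ all have to be produced from the packing measure.

\section{From the interval to the cube}\label{sec:reduction}

The main construction is the following.

\begin{proposition}\label{prop:main}
Let $X$ be an analytic metric space, $s>0$ and $\mathcal P^s(X)>0$. Then there are a nonempty compact set $K\subseteq X$, a continuous surjection $g:K\to[0,1]$ and $L<\infty$ such that $\operatorname{lip}_sg(x)\le L$ for every $x\in K$. If $\mathcal P^s$ is not $\sigma$-finite on $X$, one can take $L=0$.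
\end{proposition}

In this section we deduce the theorems from it. For $s=n$ the function $g$ sends a good ball of radius $r$ to a set of diameter about $r^n$. A space-filling curve that is H\"older continuous with exponent exactly $1/n$ turns this into a set of diameter about $r$ in the cube.

\begin{lemma}\label{lem:peano}
For every $n\ge1$ there is a surjection $p:[0,1]\to[0,1]^n$ with $|p(a)-p(b)|\le c_n|a-b|^{1/n}$ for all $a,b$, where $c_n=9\sqrt n$.
\end{lemma}

\begin{proof}
\emph{One subdivision.} Write $\mathbf0=(0,\dots,0)$, $\mathbf1=(1,\dots,1)$ and $N=3^n$. We claim that the $N$ triadic subcubes of $[0,1]^n$ of side $\frac13$ can be listed as $q_1,\dots,q_N$, together with points $e_1=\mathbf0,e_2,\dots,e_{N+1}=\mathbf1$, so that $e_i$ and $e_{i+1}$ are opposite vertices of $q_i$. We call them the entry and the exit of $q_i$. For $n=1$ take $q_i=[\frac{i-1}3,\frac i3]$. Suppose that $q'_i$ and $e'_i$ are such lists in dimension $n-1$, of length $N'=3^{n-1}$, and let $J_c=[\frac c3,\frac{c+1}3]$. Run through the slabs $J_c\times[0,1]^{n-1}$ for $c=0,1,2$. In slabs $0$ and $2$ list the cubes $J_c\times q_i'$ for $i=1,\dots,N'$,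 and in slab $1$ in the reverse order. Within a slab let the last $n-1$ coordinates of the points run through $e'_1,\dots,e'_{N'+1}$, reversed in slab $1$, and let the first coordinate alternate between the endpoints of $J_c$, starting from $\frac c3$. Consecutive points are then opposite vertices of the cube between them. Since $N'$ is odd, the first coordinate ends at $\frac{c+1}3$. So the three slabs lead from $(0,\mathbf0)$ to $(\frac13,\mathbf1)$, from there to $(\frac23,\mathbf0)$, and from there to $(1,\mathbf1)$, which proves the claim.

\emph{Iteration.} A homothety composed with reflections of coordinates carries $[0,1]^n$, $\mathbf0$, $\mathbf1$ to any cube with sides parallel to the axes and any prescribed pair of opposite vertices, and it respects triadic subdivision. So each $q_i$ can be subdivided in the same way, from its entry to its exit. Repeating this, we obtain for each $k\ge0$ a list $q^k_1,\dots,q^k_{N^k}$ of the triadic subcubes of side $3^{-k}$ in which the exit of each cube is the entry of the next, and the cubes $q^{k+1}_j$ with $N(i-1)<j\le Ni$ are those contained in $q^k_i$. Let $I^k_i=[(i-1)N^{-k},iN^{-k}]$. For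 $a\in[0,1]$ fix a decreasing sequence of intervals $I^k_{i_k}\ni a$ and let $p(a)$ be the point of $\bigcap_kq^k_{i_k}$.

Let $a\ne b$ and choose $k\ge0$ with $N^{-(k+1)}<|a-b|\le N^{-k}$. If $a\in I^k_i$ and $b\in I^k_j$, then $(|i-j|-1)N^{-k}\le|a-b|$, so $|i-j|\le2$. Thus $p(a)$ and $p(b)$ lie in a chain of at most three cubes of diameter $\sqrt n\,3^{-k}$, consecutive ones sharing a vertex, and $|p(a)-p(b)|\le3\sqrt n\,3^{-k}\le9\sqrt n\,|a-b|^{1/n}$. In particular $p$ is continuous and $p([0,1])$ is compact. If $a$ is an interior point of $I^k_i$, then $p(a)\in q^k_i$, so $p([0,1])$ meets every triadic cube. A dense compact subset of $[0,1]^n$ is the whole cube.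
\end{proof}

It remains to extend a map from $K$ to $X$. Off $K$ we average values of $f$ at points of $K$ that are almost nearest to $y$. The averages vary in a locally Lipschitz way, and near a point $x\in K$ they involve only values of $f$ on a ball three times as large, so the good scales of $f$ at $x$ are inherited.

\begin{lemma}\label{lem:extension}
Let $K\subseteq X$ be nonempty and compact and let $f:K\to[0,1]^n$ be little Lipschitz. Then $f$ extends to a little Lipschitz map $F:X\to[0,1]^n$ with $\operatorname{lip}F(x)\le3\operatorname{lip}f(x)$ for all $x\in K$.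
\end{lemma}

\begin{proof}
Let $(a_i)_{i\ge1}$ be a dense sequence in $K$, $D(y)=d(y,K)$ and $h(t)=\max(0,2-t)$. Put $F=f$ on $K$. For $y\notin K$ we have $D(y)>0$, and we put
\[
\gamma_i(y)=2^{-i}\,h\Big(\frac{d(y,a_i)}{D(y)}\Big),\qquad S(y)=\sum_i\gamma_i(y),\qquad F(y)=\frac1{S(y)}\sum_i\gamma_i(y)f(a_i).
\]
As $d(y,a_i)\ge D(y)$, we have $0\le\gamma_i\le2^{-i}$, and $\gamma_i(y)>0$ exactly when $d(y,a_i)<2D(y)$. By density this happens for some $i$, so $S(y)>0$. The point $F(y)$ lies in the closed convex hull of the points $f(a_i)$ with $\gamma_i(y)>0$, in particular in $[0,1]^n$.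

\emph{Points off $K$.} Let $d_0=D(y_0)>0$ and $V=B(y_0,d_0/2)$. On $V$ we have $D>d_0/2$ and $u_i:=d(\cdot,a_i)\le R:=\frac32d_0+\operatorname{diam}K$. Both $D$ and $u_i$ are $1$-Lipschitz, so for $y,y'\in V$
\[
\Big|\frac{u_i(y)}{D(y)}-\frac{u_i(y')}{D(y')}\Big|\le\frac{|u_i(y)-u_i(y')|}{D(y)}+\frac{u_i(y')\,|D(y')-D(y)|}{D(y)D(y')}\le\Lambda\,d(y,y'),\qquad\Lambda=\frac2{d_0}+\frac{4R}{d_0^2}.
\]
Since $h$ is $1$-Lipschitz, $\gamma_i$ is $2^{-i}\Lambda$-Lipschitz on $V$. Hence $S$ and $\sum_i\gamma_if(a_i)$ are bounded and Lipschitz on $V$. On a smaller ball about $y_0$ we have $S\ge S(y_0)/2$, so the quotient $F$ is Lipschitz there and $\operatorname{lip}F(y_0)<\infty$.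

\emph{Points of $K$.} Let $x\in K$, $r>0$ and $y\in B(x,r)\setminus K$. If $\gamma_i(y)>0$, then $d(y,a_i)<2D(y)\le2d(y,x)<2r$, so $a_i\in K\cap B(x,3r)$. Hence $F(y)$ lies in the closed convex hull of $f(K\cap B(x,3r))$, and so does $F(y)=f(y)$ for $y\in K\cap B(x,r)$. A set in $\mathbb R^n$ and its closed convex hull have the same diameter, so $\operatorname{diam}F(B(x,r))\le\operatorname{diam}f(K\cap B(x,3r))$. Dividing by $r$ and taking the lower limit gives $\operatorname{lip}F(x)\le3\operatorname{lip}f(x)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]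
Let $\mathcal P^n(X)>0$. Take $K,g,L$ from Proposition~\ref{prop:main} with $s=n$, take $p$ from Lemma~\ref{lem:peano}, and put $f=p\circ g$, a surjection of $K$ onto $[0,1]^n$. For $x\in K$ and $r>0$,
\[
\frac{\operatorname{diam}f(K\cap B(x,r))}r\le c_n\Big(\frac{\operatorname{diam}g(K\cap B(x,r))}{r^n}\Big)^{1/n},
\]
so $\operatorname{lip}f\le c_nL^{1/n}$ on $K$. Lemma~\ref{lem:extension} extends $f$ to a little Lipschitz map $F:X\to[0,1]^n$ with $F(K)=[0,1]^n$ and $\operatorname{lip}F\le L':=3c_nL^{1/n}$ on $K$.

Conversely, let $f:X\to[0,1]^n$ be little Lipschitz and onto, and let $X_m=\{x:\operatorname{lip}f(x)<m\}$. Then $X=\bigcup_mX_m$, so the sets $f(X_m)$ cover the cube and one of them has positive outer measure. Lemma~\ref{lem:image} with $s=n$, $X'=X$, $E=X_m$ gives $\mathcal P^n(X)\ge\mathcal P^n(X_m)>0$.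
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) If $\mathcal P^n$ is not $\sigma$-finite on $X$, Proposition~\ref{prop:main} gives $L=0$, and the map $F$ of the previous proof has $L'=0$. Conversely, let $K$ and $F$ be as in (a) and suppose that $X=\bigcup_jX_j$ with $\mathcal P^n(X_j)<\infty$. Lemma~\ref{lem:image} with $s=n$, $X'=X$, $E=K\cap X_j$ gives $\mathcal L^n(F(K\cap X_j))\le\omega_n5^n\lambda^n\mathcal P^n(X_j)$ for every $\lambda>0$. So each $F(K\cap X_j)$ is null, which contradicts $F(K)=[0,1]^n$.

(b) If $\mathcal P^s(X)>0$, apply Proposition~\ref{prop:main}. Conversely, given $K$ and $g$, let $K_m=\{x\in K:\operatorname{lip}_sg(x)<m\}$. The sets $g(K_m)$ cover $[0,1]$, so one of them has positive outer measure, and Lemma~\ref{lem:image} with $n=1$, $X'=K$, $E=K_m$ gives $\mathcal P^s(X)\ge\mathcal P^s(K_m)>0$.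
\end{proof}

\section{A dichotomy, and the case of infinite premeasure}\label{sec:dichotomy}

We turn to the proof of Proposition~\ref{prop:main}. Example~\ref{ex:interval} used a finite measure, while $\mathcal P^s(X)$ may be infinite. We therefore first discard from the parameter space everything that is negligible. On what remains, either the premeasure is finite on some piece, or it is infinite on every piece; in the second case there are so many disjoint balls that the cells can be chosen inside them, far from one another, and no measure is needed.

Let $\varphi:\omega^\omega\to X$ be a continuous surjection. Call a set $E\subseteq X$ \emph{small} if $\mathcal P^s$ is $\sigma$-finite on $E$, in the case that $\mathcal P^s$ is not $\sigma$-finite on $X$; in the other case call $E$ small if $\mathcal P^s(E)=0$. Either way, subsets and countable unions of small sets are small, and $X$ is not small. Let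
\[
Z=\omega^\omega\setminus\bigcup\{N_\sigma:\ \varphi(N_\sigma)\text{ is small}\},
\]
a closed set. The image $\varphi(\omega^\omega\setminus Z)$ is a countable union of small sets, hence small, so $Z\ne\emptyset$. If $N_\sigma\cap Z\ne\emptyset$, then $\varphi(N_\sigma)$ is not small, and $\varphi(N_\sigma)\subseteq\varphi(N_\sigma\cap Z)\cup\varphi(\omega^\omega\setminus Z)$ shows that $\varphi(N_\sigma\cap Z)$ is not small. In particular it has positive measure, and if $\mathcal P^s$ is not $\sigma$-finite on $X$, it has infinite measure and so infinite premeasure. Thus one of the following cases holds, and Case~A holds whenever $\mathcal P^s$ is not $\sigma$-finite on $X$.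
\begin{itemize}
\item[\textbf{A.}] $\mathcal P^s_0(\varphi(N_\sigma\cap Z))=\infty$ whenever $N_\sigma\cap Z\ne\emptyset$.
\item[\textbf{B.}] For some $\sigma$ the set $A=\varphi(N_\sigma\cap Z)$ satisfies $0<\mathcal P^s(A)\le\mathcal P^s_0(A)<\infty$. The set $A$ is analytic by (A2).
\end{itemize}
Case B is the subject of Section~\ref{sec:finite}. We now prove the proposition in Case A, with $L=0$.

\subsection*{The tree}
We build a tree with finite levels $T_0,T_1,\dots$, where $T_0$ consists of the root. Each node $t$ carries a finite sequence $\tau_t$ with $N_{\tau_t}\cap Z\ne\emptyset$ and a weight $w(t)>0$, and each node other than the root carries a radius $r_t>0$. Write $Y_t=\varphi(N_{\tau_t})$. The root has the empty sequence and weight $1$.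

Suppose that $T_k$ is built and that the sets $Y_t$, $t\in T_k$, have positive mutual distances. Let $\varepsilon_k$ be the least of these distances ($\varepsilon_k=1$ if $T_k$ has one node), and let $\delta_{k+1}=\min(2^{-k-1},\varepsilon_k)$. Fix $t\in T_k$. Since $\mathcal P^s_{\delta_{k+1}}(\varphi(N_{\tau_t}\cap Z))=\infty$, some $\delta_{k+1}$-fine packing has sum greater than $(k+1)w(t)$, and so does a finite part of it. Let the children $u$ of $t$ index this finite part: the balls $B(x_u,r_u)$ are disjoint, $x_u=\varphi(z_u)$ with $z_u\in N_{\tau_t}\cap Z$, $r_u\le\delta_{k+1}$, and $\Sigma_t:=\sum_ur_u^s\ge(k+1)w(t)$. Distribute the weight of $t$ in proportion to $r_u^s$: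
\begin{equation}\label{eq:weightA}
w(u)=w(t)\,\frac{r_u^s}{\Sigma_t}\le\frac{r_u^s}{k+1}.
\end{equation}
By continuity of $\varphi$ there is an initial segment $\tau_u$ of $z_u$, longer than $\tau_t$, with $Y_u\subseteq B(x_u,r_u/4)$. Then $\tau_u$ extends $\tau_t$, so $Y_u\subseteq Y_t$, and $z_u\in N_{\tau_u}\cap Z$. We claim that
\begin{equation}\label{eq:separated}
\operatorname{dist}(Y_u,Y_v)\ge r_u/2\qquad\text{for all }u\ne v\text{ in }T_{k+1},
\end{equation}
which also lets the induction continue. If $u$ and $v$ are siblings, neither of the disjoint balls contains the center of the other, so $d(x_u,x_v)\ge\max(r_u,r_v)$ and $\operatorname{dist}(Y_u,Y_v)\ge\max(r_u,r_v)-\frac14(r_u+r_v)\ge\frac12\max(r_u,r_v)$. If they have different parents, the distance is at least $\varepsilon_k\ge\delta_{k+1}\ge r_u$.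

\subsection*{The set $K$ and the function $g$}
Let $C=\bigcap_k\bigcup_{t\in T_k}N_{\tau_t}$. It is closed. The sequences $\tau_t$, $t\in T_k$, are finitely many and have length at least $k$, so the $k$-th coordinate takes finitely many values on $C$, and $C$ is compact. This is where the parametrization by $\omega^\omega$ replaces the completeness that $X$ may lack. Let $K=\varphi(C)$ and $Q_t=\varphi(C\cap N_{\tau_t})\subseteq Y_t$; these sets are compact. Every node has a child, so through every node $t$ passes an infinite branch, along which the sequences $\tau$ extend one another and define a point of $C\cap N_{\tau_t}$; thus $Q_t\ne\emptyset$. By \eqref{eq:separated}, $\mathcal Q_k=\{Q_t:t\in T_k\}$ is a finite partition of $K$ into closed, hence clopen, sets. If $u\in T_{k+1}$ has parent $t$, then $Q_u\subseteq Q_t$, so $\mathcal Q_{k+1}$ refines $\mathcal Q_k$ and the elements of $\mathcal Q_{k+1}$ inside $Q_t$ are exactly the $Q_u$ with $u$ a child of $t$. The weights $w(Q_t)=w(t)$ are additive by \eqref{eq:weightA}, and $w(t)\le r_t^s/k\le2^{-ks}/k$ for $t\in T_k$, $k\ge1$. Let $g$ be given by Lemma~\ref{lem:tree}.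

Let $x\in K$, $k\ge1$, and $x\in Q_t$ with $t\in T_k$. By \eqref{eq:separated} every point of another $Q_{t'}$, $t'\in T_k$, has distance at least $r_t/2$ from $x$, so $K\cap B(x,r_t/2)\subseteq Q_t$. Moreover $r_t\le2^{-k}$ and $(r_t/2)^{-s}w(t)\le2^s/k$. By \eqref{eq:criterion}, $\operatorname{lip}_sg(x)=0$. This completes Case A.

\section{The case of finite premeasure}\label{sec:finite}

Throughout this section $A\subseteq X$ is analytic and $0<\mathcal P^s(A)\le M<\infty$, where $M=\mathcal P^s_0(A)$. Now we cannot prescribe the total size of a packing, and the weights must come from the measure $\mathcal P^s$ itself. We first pass to a compact set whose points have arbitrarily small balls of small mass, then cut this set into cells with thin boundary layers, and finally apply the two thresholds of Example~\ref{ex:interval}.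

\subsection*{Compact sets of positive measure}

\begin{lemma}\label{lem:inner}
Let $G\subseteq X$ be analytic with $0<\mathcal P^s(G)<\infty$. Then there is a compact set $G_0\subseteq G$ with $\mathcal P^s(G_0)>0$.
\end{lemma}

\begin{proof}
The Borel subsets of the space $G$ are the sets $B\cap G$ with $B$ Borel in $X$, so by \eqref{eq:restriction} the restriction $\nu$ of $\mathcal P^s$ to them is a finite Borel measure on $G$. For $T\subseteq G$ let $\nu^*(T)$ be the infimum of $\nu(E)$ over Borel sets $E\supseteq T$ in $G$; it is attained, at the intersection of a minimizing sequence. We need $\nu^*$ because the sets $\psi(S_k)$ below need not be Borel. It is continuous along increasing unions. Indeed, let $T_1\subseteq T_2\subseteq\cdots$ and choose Borel sets $E_m\supseteq T_m$ with $\nu(E_m)=\nu^*(T_m)$. The sets $E'_m=\bigcap_{l\ge m}E_l$ increase and satisfy $T_m\subseteq E'_m\subseteq E_m$, so $\nu(E'_m)=\nu^*(T_m)$ and $\nu^*(\bigcup_mT_m)\le\nu(\bigcup_mE'_m)=\lim_m\nu^*(T_m)$.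

Let $\psi:\omega^\omega\to G$ be a continuous surjection and $0<c<\nu(G)$. We choose integers $n_1,n_2,\dots$ such that $S_k=\{z:z_i\le n_i\text{ for }i\le k\}$ satisfies $\nu^*(\psi(S_k))>c$. This holds for $S_0=\omega^\omega$, and since $S_k$ is the increasing union of the sets $S_k\cap\{z_{k+1}\le m\}$, continuity of $\nu^*$ provides $n_{k+1}$. The set $S=\bigcap_kS_k$ is nonempty and compact, and so is $G_0=\psi(S)$.

Let $U\supseteq G_0$ be open in $G$. Then $\psi(S_k)\subseteq U$ for some $k$. Otherwise pick $z^k\in S_k$ with $\psi(z^k)\notin U$. For each $i$ the $i$-th coordinates of the $z^k$, $k\ge i$, are at most $n_i$, so by a diagonal argument a subsequence converges to a point $z\in S$, and $\psi(z)$ lies in the closed set $G\setminus U$, contradicting $\psi(z)\in G_0$. Hence $\nu(U)\ge\nu^*(\psi(S_k))>c$. The open sets $U_j=\{y\in G:d(y,G_0)<1/j\}$ decrease to $G_0$ and $\nu$ is finite, so $\mathcal P^s(G_0)=\lim_j\nu(U_j)\ge c$.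
\end{proof}

\begin{remark}
Analyticity enters only in producing compact sets, here and in Section~\ref{sec:dichotomy}, and for that purpose it cannot be dropped. Let $X\subseteq[0,1]$ be a Bernstein set, that is, a set such that neither $X$ nor its complement contains an uncountable compact set. A measurable set of positive measure contains an uncountable compact set, so it cannot lie in the complement of $X$; hence $\mathcal L^1(X)=1$, and $\mathcal P^1(X)>0$ by Lemma~\ref{lem:image} applied to the inclusion map. But every compact $K\subseteq X$ is countable and does not map onto $[0,1]$.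
\end{remark}

\subsection*{Good radii}
If all small balls about the points of a set $D$ had mass at least $2r^s$, every fine packing of $D$ would have sum at most half the total mass. So such points carry at most half of the mass, and the other points have balls of small mass at arbitrarily small scales.

\begin{lemma}\label{lem:radii}
There is a compact set $K_0\subseteq A$ with $\mathcal P^s(K_0)>0$ such that the finite Borel measure $\mu_0(E)=\mathcal P^s(E\cap K_0)$ has the following property: for every $x\in K_0$ there are arbitrarily small $r>0$ with $\mu_0(B(x,r))<2r^s$.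
\end{lemma}

\begin{proof}
Let $\mu(E)=\mathcal P^s(E\cap A)$ for Borel $E\subseteq X$, a finite measure by \eqref{eq:restriction}, and let
\[
D_m=\{x\in X:\ \mu(B(x,r))\ge2r^s\text{ for all }r\in(0,1/m)\}.
\]
The set $D_m$ is closed: if $y_j\in D_m$, $y_j\to x$ and $0<r<1/m$, then with $r_j=r-d(x,y_j)$, which is positive for large $j$, we have $B(y_j,r_j)\subseteq B(x,r)$, so $\mu(B(x,r))\ge2r_j^s\to2r^s$. If $\delta<1/m$ and the balls $B(x_i,r_i)$ form a $\delta$-fine packing of $A\cap D_m$, then $2\sum_ir_i^s\le\sum_i\mu(B(x_i,r_i))\le\mu(X)$. Therefore $\mu(D_m)=\mathcal P^s(A\cap D_m)\le\mathcal P^s_0(A\cap D_m)\le\frac12\mu(X)$. The sets $D_m$ increase, so $\mu(\bigcup_mD_m)\le\frac12\mu(X)$. The set $G=A\setminus\bigcup_mD_m$ is analytic by (A3), and $\mathcal P^s(G)=\mu(X\setminus\bigcup_mD_m)\ge\frac12\mu(X)>0$. For $x\in G$ and every $m$ there is $r<1/m$ with $\mu(B(x,r))<2r^s$. Let $K_0\subseteq G$ be given by Lemma~\ref{lem:inner}; since $K_0\subseteq A$, we have $\mu_0\le\mu$.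
\end{proof}

Fix $K_0$ and $\mu_0$. Since $\mathcal P^s_0(K_0)\le M$, there is $\delta_0>0$ with $\mathcal P^s_{\delta_0}(K_0)\le M+1$. Put $C_0=96\cdot6^s(M+1)$.

\subsection*{Cells with thin boundary layers}
We cover $K_0$ by balls with good radii and make them disjoint by subtraction. The boundaries of the resulting cells lie on spheres, and two things must be arranged. The mass near each sphere must be proportional to the width of the layer, for all widths at once; we achieve this by choosing the radius of the sphere well. And the contributions of all the spheres must have a bounded sum, at every scale; this is where the finiteness of the premeasure, and not merely of the measure, is used. For the first point we recall the weak type $(1,1)$ inequality for the centered maximal function \cite[Theorem 7.4]{Rudin}: if $\nu$ is a finite Borel measure on $\mathbb R$ and $\lambda>0$, then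
\begin{equation}\label{eq:maximal}
\mathcal L^1\Big\{t\in\mathbb R:\ \sup_{u>0}\frac{\nu((t-u,t+u))}{2u}>\lambda\Big\}\le\frac{3\nu(\mathbb R)}\lambda .
\end{equation}

\begin{lemma}\label{lem:level}
Let $0<\delta\le\delta_0$. There are disjoint Borel sets $E_1,\dots,E_m$ with union $K_0$, numbers $\rho_1,\dots,\rho_m\in(0,\delta]$, and relatively open sets $W(\theta)\subseteq K_0$, $0<\theta\le\frac14$, such that for all $i$ and $\theta$:
\begin{itemize}
\item[(a)] $\mu_0(E_i)<2\rho_i^s$;
\item[(b)] $\mu_0(W(\theta))\le C_0\theta$;
\item[(c)] if $y\in E_i\setminus W(\theta)$, then $K_0\cap B(y,\theta\rho_i)\subseteq E_i$.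
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The cover.} For $x\in K_0$ choose $\rho(x)\le\delta$ with $\mu_0(B(x,\rho(x)))<2\rho(x)^s$. Finitely many of the balls $B(x,\rho(x)/6)$ cover $K_0$. Go through them in order of nonincreasing radius and select each ball that is disjoint from those selected before. Let $x_1,\dots,x_m$ be the centers of the selected balls and $\rho_i=\rho(x_i)$, so that $\rho_1\ge\dots\ge\rho_m$. A ball that was not selected meets some $B(x_i,\rho_i/6)$ and has radius at most $\rho_i/6$, so it lies in $B(x_i,\rho_i/2)$. Thus the balls $B(x_i,\rho_i/2)$ cover $K_0$, while the balls $B(x_i,\rho_i/6)$ form a $\delta_0$-fine packing of $K_0$, whence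
\begin{equation}\label{eq:sum}
\sum_{i=1}^m\rho_i^s\le6^s(M+1).
\end{equation}

\emph{The spheres.} Any radius between $\rho_i/2$ and $\rho_i$ gives a ball that still serves for the cover and still has small mass, and we use this freedom. Let $\nu_i$ be the image of the restriction of $\mu_0$ to $B(x_i,\rho_i)$ under $y\mapsto d(x_i,y)$, a Borel measure on $\mathbb R$ of mass less than $2\rho_i^s$. For $\lambda=48\rho_i^{s-1}$ the set in \eqref{eq:maximal} has measure at most $6\rho_i^s/(48\rho_i^{s-1})=\rho_i/8$, so it does not contain the interval $(\rho_i/2,3\rho_i/4)$ of length $\rho_i/4$. Choose $t_i$ in this interval with $\nu_i((t_i-u,t_i+u))\le96u\rho_i^{s-1}$ for all $u>0$. If $u\le\rho_i/4$, every $y$ with $|d(x_i,y)-t_i|<u$ lies in $B(x_i,\rho_i)$. Taking $u=\theta\rho_i$ we get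
\begin{equation}\label{eq:shell}
\mu_0\{y:\ |d(x_i,y)-t_i|<\theta\rho_i\}\le96\,\theta\rho_i^s\qquad(0<\theta\le\tfrac14).
\end{equation}

\emph{The cells.} Put (see Figure~\ref{fig:cells})
\[
E_i=\big(K_0\cap B(x_i,t_i)\big)\setminus\bigcup_{j<i}B(x_j,t_j),\qquad
W(\theta)=\bigcup_{i=1}^m\{y\in K_0:\ |d(x_i,y)-t_i|<\theta\rho_i\}.
\]
The sets $E_i$ are disjoint, and they cover $K_0$ because $t_i>\rho_i/2$. Property (a) holds since $E_i\subseteq B(x_i,\rho_i)$, and (b) follows by summing \eqref{eq:shell} and using \eqref{eq:sum}. For (c), let $y\in E_i\setminus W(\theta)$ and $z\in K_0$ with $d(y,z)<\theta\rho_i$. From $d(x_i,y)<t_i$ and $y\notin W(\theta)$ we get $d(x_i,y)\le t_i-\theta\rho_i$, so $d(x_i,z)<t_i$. For $j<i$, from $d(x_j,y)\ge t_j$ and $y\notin W(\theta)$ we get $d(x_j,y)\ge t_j+\theta\rho_j\ge t_j+\theta\rho_i$, so $d(x_j,z)>t_j$. Hence $z\in E_i$. The inequality $\rho_j\ge\rho_i$ is the reason for subtracting the larger balls from the smaller ones: the layers that protect $E_i$ from outside are at least as wide as its own.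
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25,even odd rule] (0,0) circle (2.3) (0,0) circle (1.7);
\fill[gray!25,even odd rule] (2.6,0) circle (1.5) (2.6,0) circle (1.1);
\draw[thick] (0,0) circle (2);
\draw[thick] (2.6,0) circle (1.3);
\fill (0,0) circle (0.04) node[below] {$x_j$};
\fill (2.6,0) circle (0.04) node[below] {$x_i$};
\draw (0,0) -- node[above] {$t_j$} (-2,0);
\draw (2.6,0) -- node[above] {$t_i$} (3.9,0);
\draw[dashed] (2.3,0.75) circle (0.2);
\fill (2.3,0.75) circle (0.03);
\node at (2.68,0.72) {$y$};
\node at (3.1,-0.55) {$E_i$};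
\end{tikzpicture}
\caption{The cell $E_i$ is the part of the ball $B(x_i,t_i)$ outside the earlier ball $B(x_j,t_j)$, $j<i$. The shaded layers around the two spheres have half-widths $\theta\rho_j\ge\theta\rho_i$. If $y\in E_i$ lies outside both layers, the dashed ball $B(y,\theta\rho_i)$ crosses neither sphere and stays in $E_i$.}\label{fig:cells}
\end{figure}

\subsection*{All levels: the end of the proof of Proposition~\ref{prop:main}}
The two thresholds are
\[
\eta=\min\Big\{\frac14,\ \frac{\mu_0(K_0)}{4C_0}\Big\}\qquad\text{and}\qquad\eta_k=2^{-k}\eta\quad(k\ge1).
\]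
Apply Lemma~\ref{lem:level} successively with $\delta=\delta_1,\delta_2,\dots$, obtaining $E^k_i$, $\rho^k_i$ and $W_k(\theta)$ at level $k$. Unlike the intervals of Example~\ref{ex:interval}, the cells of different levels are not nested. We shall take common refinements, and a ball chosen at level $k$ will have to stay inside the cells of all earlier levels. For this reason we choose $\delta_k>0$, after the levels $1,\dots,k-1$ have been built, so small that
\begin{equation}\label{eq:delta}
\delta_k\le\min(\delta_0,2^{-k}),\qquad\delta_k\le\eta_j\min_i\rho^j_i\quad\text{for }1\le j<k .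
\end{equation}

\emph{The set $K$.} Let $K_1=K_0\setminus\bigcup_kW_k(\eta_k)$. By Lemma~\ref{lem:level}(b), $\mu_0(K_0\setminus K_1)\le C_0\sum_k\eta_k=C_0\eta\le\frac14\mu_0(K_0)$. Let $H$ be the set of $x\in K_0$ such that $x\notin W_k(\eta)$ for infinitely many $k$. Its complement $K_0\setminus H$ is the increasing union of the Borel sets $\bigcap_{k\ge l}W_k(\eta)$, $l\ge1$, each of measure at most $C_0\eta$, so $\mu_0(K_0\setminus H)\le\frac14\mu_0(K_0)$. Hence the Borel set $K_1\cap H\subseteq K_0$ has $\mathcal P^s(K_1\cap H)=\mu_0(K_1\cap H)\ge\frac12\mu_0(K_0)>0$. It is analytic by (A1) and (A3), and Lemma~\ref{lem:inner} gives a compact set $K\subseteq K_1\cap H$ with $\mu_0(K)>0$.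

\emph{The function $g$.} If $y\in K\cap E^k_i$, then $y\notin W_k(\eta_k)$, and Lemma~\ref{lem:level}(c) gives
\begin{equation}\label{eq:open}
K\cap B(y,\eta_k\rho^k_i)\subseteq E^k_i .
\end{equation}
So for each $k$ the sets $K\cap E^k_i$ are finitely many disjoint relatively open sets covering $K$, and they are therefore clopen in $K$. Let $\mathcal Q_0=\{K\}$, let $\mathcal Q_k$ consist of the nonempty sets $K\cap E^1_{i_1}\cap\dots\cap E^k_{i_k}$, and put $w(Q)=\mu_0(Q)/\mu_0(K)$. These are finite clopen partitions, each refining the previous one, the weights are additive, and $w(K)=1$. By Lemma~\ref{lem:level}(a),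
\begin{equation}\label{eq:weightB}
w(Q)\le\frac{2(\rho^k_i)^s}{\mu_0(K)}\qquad\text{if }Q\in\mathcal Q_k,\ k\ge1,\ Q\subseteq E^k_i ,
\end{equation}
so $\max_{\mathcal Q_k}w\le2\delta_k^s/\mu_0(K)\to0$. Let $g:K\to[0,1]$ be the continuous surjection of Lemma~\ref{lem:tree}.

\emph{The estimate.} Let $x\in K$ and let $k$ be one of the infinitely many levels with $x\notin W_k(\eta)$. Let $x\in E^k_i$ and $\rho=\rho^k_i$. We claim that $K\cap B(x,\eta\rho)\subseteq Q_k(x)$, that is, that this set lies in the cell of $x$ at each level $j\le k$. For $j=k$ this is Lemma~\ref{lem:level}(c) with $\theta=\eta$. For $j<k$ let $x\in E^j_{i'}$; then $\eta\rho\le\rho\le\delta_k\le\eta_j\rho^j_{i'}$ by \eqref{eq:delta}, and \eqref{eq:open} at level $j$ gives $K\cap B(x,\eta\rho)\subseteq E^j_{i'}$. This proves the claim. By \eqref{eq:weightB},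
\[
(\eta\rho)^{-s}\,w(Q_k(x))\le L:=\frac2{\eta^s\mu_0(K)},
\]
and $\eta\rho\le2^{-k}$. Letting $k\to\infty$ along these levels, \eqref{eq:criterion} gives $\operatorname{lip}_sg(x)\le L$. The constant $L$ does not depend on $x$, because $\eta$ does not depend on the level. This completes Case B, and with it the proofs of Proposition~\ref{prop:main} and of Theorems~\ref{thm:main} and~\ref{thm:more}.

\begin{thebibliography}{9}

\bibitem{MZ}
Jan Mal\'y and Ond\v{r}ej Zindulka, \emph{Mapping Analytic sets onto cubes by little Lipschitz functions}, arXiv:1802.08127 (2018).

\bibitem{Rudin}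
Rudin, \emph{Real and Complex Analysis}.

\end{thebibliography}
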